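\title{Linear spaces on a sum of products of coordinates:\\ the one-splitting bound}

\begin{abstract}
Let $X_{r,d}\subset\mathbb{P}^{rd-1}$ be the hypersurface $\sum_{i=1}^r\prod_{j=1}^d x_{ij}=0$ over an algebraically closed field of any characteristic. We prove that every $k$-plane in $X_{r,d}$ lies in a coordinate hyperplane if and only if $k\ge r+\lfloor r/2\rfloor(d-2)$. For $d\ge3$ this is the One-Splitting Conjecture of Ilten and S\"u{\ss}. For $r$ even and $d\ge 3$ we determine the largest planes that lie in no coordinate hyperplane, and we show that they form a disjoint union of tori in the Fano scheme. The proof degenerates a plane by weights that come from valuations, until a dimension count applies.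
\end{abstract}

\section{Introduction}

Let $\mathbb{K}$ be an algebraically closed field of any characteristic, let $r,d\ge2$ be integers, and consider the hypersurface
\[
X_{r,d}=V\Bigl(\,\sum_{i=1}^r\prod_{j=1}^d x_{ij}\Bigr)\subset\mathbb{P}^{rd-1},
\]
where the $x_{ij}$ $(1\le i\le r,\ 1\le j\le d)$ are the homogeneous coordinates. For $k\ge0$ let $\mathbf{F}_k(X_{r,d})$ be the Fano scheme, the fine moduli space of projective $k$-planes contained in $X_{r,d}$.

A $k$-plane $L\subset X_{r,d}$ admits a \emph{$\lambda$-splitting}, for an integer $\lambda\ge1$, if there are indices $a_1<\dots<a_\lambda$ in $\{1,\dots,r\}$ such that $\sum_{i=1}^\lambda\prod_j x_{a_ij}$ vanishes on $L$. The sum of the remaining products then vanishes on $L$ as well, so a splitting breaks the equation of $X_{r,d}$ along $L$ into two shorter equations. The scheme $\mathbf{F}_k(X_{r,d})$ is \emph{$m$-split} if every $k$-plane in $X_{r,d}$ admits a $\lambda$-splitting for some $\lambda\le m$.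

We are concerned with $m=1$. A $1$-splitting means that one product $\prod_jx_{aj}$ vanishes on $L$; since $L$ is irreducible, this says that $L$ lies in a coordinate hyperplane $x_{aj}=0$. Such a plane lies in $V(\sum_{i\ne a}\prod_jx_{ij})$, which for $r\ge3$ is a cone over $X_{r-1,d}$. So when $\mathbf{F}_k(X_{r,d})$ is one-split, its planes are governed by a hypersurface with one product fewer. For $k=0$ it is not one-split, because $X_{r,d}$ has points with all coordinates nonzero, and for large $k$ it is empty. The question is where the change occurs. Ilten and S\"u{\ss} \cite{IS} posed the \emph{One-Splitting Conjecture}: for $r\ge2$ and $d\ge3$, the scheme $\mathbf{F}_k(X_{r,d})$ is one-split if and only if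
\[
k\ge\begin{cases}\frac r2\,d, & r\text{ even},\\[2pt] \frac{r-1}2\,d+1, & r\text{ odd}.\end{cases}
\]
Both cases are given by the single expression
\[
B(r,d)=r+\lfloor r/2\rfloor(d-2).
\]

\begin{theorem}\label{thm:main}
Let $r\ge2$, $d\ge2$ and $k\ge0$. Then $\mathbf{F}_k(X_{r,d})$ is one-split if and only if $k\ge B(r,d)$. In particular, the One-Splitting Conjecture holds.
\end{theorem}

For even $r$ the extremal planes can be listed. A \emph{perfect matching} of $\{1,\dots,r\}$ is a partition into $r/2$ pairs; there are $(r-1)!!=1\cdot3\cdots(r-1)$ of them. We write $S_d$ for the symmetric group.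

\begin{theorem}\label{thm:extremal}
Let $r$ be even, $d\ge3$ and $k=\frac{rd}2-1$, the largest $k$ for which $\mathbf{F}_k(X_{r,d})$ is not one-split. The $k$-planes in $X_{r,d}$ that admit no $1$-splitting are exactly the planes
\begin{equation}\label{eq:pairplane}
x_{i'\sigma_p(j)}=c_{p,j}\,x_{ij}\qquad(p=\{i<i'\}\in\mathcal{M},\ 1\le j\le d),
\end{equation}
where $\mathcal{M}$ is a perfect matching of $\{1,\dots,r\}$, $\sigma_p\in S_d$, and the $c_{p,j}\in\mathbb{K}^*$ satisfy $\prod_jc_{p,j}=-1$ for all $p\in\mathcal{M}$. The open subscheme of $\mathbf{F}_k(X_{r,d})$ of planes without a $1$-splitting is smooth, and it is a disjoint union of $(r-1)!!\,(d!)^{r/2}$ tori of dimension $\frac r2(d-1)$.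
\end{theorem}

Section~\ref{sec:conf} translates planes into polynomial identities among products of linear forms and constructs identities in $B(r,d)$ variables. The upper bound rests on one idea: replace each linear form by its leading part with respect to a weight filtration. This keeps the number of variables and makes the identity simpler, provided that no form becomes zero. Section~\ref{sec:example} carries this out on an example. Sections~\ref{sec:deg} and~\ref{sec:val} show that suitable weights exist as long as the number of variables is large, and Section~\ref{sec:bound} deduces Theorem~\ref{thm:main}. Theorem~\ref{thm:extremal} is proved in Sections~\ref{sec:pairs} and~\ref{sec:scheme}.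

\section{Planes as identities among products}\label{sec:conf}

For an $n$-dimensional vector space $V$, the symmetric algebra $\operatorname{Sym}V$ is a polynomial ring in $n$ variables; since $\mathbb{K}$ is infinite, it is the ring of polynomial functions on $V^*$. It is a unique factorization domain in which the nonzero elements of $V$ are irreducible.

\begin{definition}
An \emph{$(r,d,n)$-configuration} is an $n$-dimensional $\mathbb{K}$-vector space $V$ together with \emph{nonzero} vectors $\ell_{ij}\in V$ $(1\le i\le r,\ 1\le j\le d)$ that span $V$ and satisfy
\[
T_1+\dots+T_r=0\quad\text{in }\operatorname{Sym}V,\qquad\text{where } T_i=\prod_{j=1}^d\ell_{ij}.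
\]
We call the $\ell_{ij}$ the \emph{forms}, and $(\ell_{i1},\dots,\ell_{id})$ the $i$-th \emph{row}.
\end{definition}

Let $L=\mathbb{P}(\Lambda)$ be a $k$-plane, with $\Lambda\subset\mathbb{K}^{rd}$ of dimension $k+1$. Put $V=\Lambda^*$ and $\ell_{ij}=x_{ij}|_\Lambda$; these restrictions span $V$. The plane $L$ lies in $X_{r,d}$ if and only if $\sum_i\prod_j\ell_{ij}=0$ in $\operatorname{Sym}V$, and it has a $1$-splitting if and only if some $\ell_{ij}$ is zero. So a $k$-plane in $X_{r,d}$ without a $1$-splitting gives an $(r,d,k+1)$-configuration. Conversely, for an $(r,d,n)$-configuration the linear map $V^*\to\mathbb{K}^{rd}$, $q\mapsto(\ell_{ij}(q))_{i,j}$, is injective because the forms span $V$, and its image is an $(n-1)$-plane in $X_{r,d}$ on which the coordinates restrict to the nonzero forms $\ell_{ij}$. Theorem~\ref{thm:main} is therefore equivalent to the following statement, with $n=k+1$.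

\begin{theorem}\label{thm:conf}
Let $r,d\ge2$ and $n\ge1$. An $(r,d,n)$-configuration exists if and only if $n\le B(r,d)$.
\end{theorem}

In words: how many independent variables can a relation among $r$ nonzero products of $d$ linear forms involve? For $r=2$ the relation is $T_2=-T_1$. By unique factorization the forms of the second row are scalar multiples of those of the first, in some order, so $n\le d=B(2,d)$. For larger $r$ there are two evident constructions.

\begin{example}[Stars]\label{ex:star}
Take independent variables $z_1,\dots,z_{d-1},a_1,\dots,a_{r-1}$, put $a_r=-(a_1+\dots+a_{r-1})$, and let the $i$-th row be $(a_i,z_1,\dots,z_{d-1})$. Then $\sum_iT_i=(\sum_ia_i)\,z_1\cdots z_{d-1}=0$. This is an $(r,d,r+d-2)$-configuration, the \emph{star} with $r$ rows.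
\end{example}

\begin{example}[Sums]\label{ex:sum}
Given $(r_\nu,d,n_\nu)$-configurations for $\nu=1,\dots,g$, take the direct sum of the spaces and all the rows. The result is a $(\sum_\nu r_\nu,\,d,\,\sum_\nu n_\nu)$-configuration.
\end{example}

A sum of $g$ stars with $r$ rows in total has dimension $r+g(d-2)$. Each star has at least two rows, so $g\le\lfloor r/2\rfloor$, and the best choice gives $B(r,d)$. This is the origin of the bound: Theorem~\ref{thm:conf} says that nothing beats a sum of stars.

\begin{lemma}\label{lem:exist}
An $(r,d,n)$-configuration exists for every $n$ with $1\le n\le B(r,d)$.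
\end{lemma}

\begin{proof}
For $n=B(r,d)$ take the sum of $r/2$ stars with two rows if $r$ is even, and of $(r-3)/2$ stars with two rows and one star with three rows if $r$ is odd; the number of stars is $\lfloor r/2\rfloor$ in both cases. For smaller $n$, let $(V,\ell_{ij})$ be this configuration and choose $q_0\in V^*$ outside the finitely many hyperplanes $\ell_{ij}=0$, which is possible over an infinite field. Let $W\subset V^*$ be an $n$-dimensional subspace that contains $q_0$. The restrictions $\ell_{ij}|_W$ span $W^*$, do not vanish at $q_0$, and satisfy the same identity.
\end{proof}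

It remains to prove $n\le B(r,d)$. Not every configuration is a sum of stars, and for $r\ge3$ unique factorization gives no direct hold on the identity. The plan is to deform an arbitrary configuration, without changing $n$, into one whose dimension can be read off.

\section{A degeneration by hand}\label{sec:example}

Consider the $(3,2,3)$-configuration
\begin{equation}\label{eq:example}
x\,(y-z)+y\,(z-x)+z\,(x-y)=0 .
\end{equation}
No two of its six forms are proportional, so it is not a star. Give $x$ weight $0$ and $y,z$ weight $1$, and replace each form by its part of lowest weight: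
\[
\begin{array}{c|cc|cc|cc}
\text{form} & x & y-z & y & z-x & z & x-y\\ \hline
\text{weight} & 0 & 1 & 1 & 0 & 1 & 0\\
\text{leading part} & x & y-z & y & -x & z & x
\end{array}
\]
The weights in each row add up to $1$. Hence the product of the leading parts of a row is the part of weight $1$ of $T_i$, and the part of weight $1$ of \eqref{eq:example} is
\[
x\,(y-z)+y\,(-x)+z\,x=0 .
\]
This is again a $(3,2,3)$-configuration, and up to a sign it is a star with common factor $x$. Its space is a direct sum $\mathbb{K}x\oplus\operatorname{span}(y,z)$, and each form lies in one of the summands.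

What made this work is that all rows have the same total weight. Most weights do not have this property: for the weights $0,1,2$ on $x,y,z$ the three rows have lowest weights $1,1,2$, and the third row does not contribute to the leading identity. The good weights can be found geometrically. Fix $\gamma\in\mathbb{K}\setminus\{0,-1\}$ and let $Y\subset V^*$ be the surface $T_2=\gamma T_1$, that is, $z(y+\gamma x)=(1+\gamma)xy$. This equation is linear in $z$ with coprime coefficients, so $Y$ is irreducible. On $Y$ we also have $T_3=-(1+\gamma)T_1$, so the three products vanish to the same order wherever they vanish. With $t=y/x$ the function field of $Y$ is $\mathbb{K}(x,t)$, and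
\[
y=xt,\quad z=x\,\frac{(1+\gamma)t}{t+\gamma},\quad y-z=x\,\frac{t(t-1)}{t+\gamma},\quad z-x=x\,\frac{\gamma(t-1)}{t+\gamma},\quad x-y=x(1-t).
\]
The orders of vanishing of the six forms along $t=0$ are the weights in the table.

In general, the locus $Y$ where the $T_i$ are proportional with fixed ratios is cut out by $r-2$ equations, so $\dim Y\ge n-r+2$. We shall see that orders of vanishing on $Y$ keep cutting $V$ into more summands until their number reaches $n-r+2$. A row has only $d$ forms. So either $n-r+2\le d$, the dimension of a star, or different rows meet different summands, and then the identity falls apart into shorter identities.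

\section{Weights and blocks}\label{sec:deg}

In the example the weights were put on a basis of $V$. In general it is better to put weights on the forms and let them define a filtration of $V$.

\begin{lemma}\label{lem:deg}
Let $(V,\ell_{ij})$ be an $(r,d,n)$-configuration and let $w_{ij}\in\mathbb{Z}$. For $e\in\mathbb{Z}$ put $G_{\ge e}=\operatorname{span}\{\ell_{ij}:w_{ij}\ge e\}$ and $G_{>e}=G_{\ge e+1}$. Assume that
\begin{enumerate}
\item[(a)] the sum $\omega=\sum_jw_{ij}$ does not depend on $i$;
\item[(b)] $\ell_{ij}\notin G_{>w_{ij}}$ for all $i,j$.
\end{enumerate}
Put $\bar V=\bigoplus_eG_{\ge e}/G_{>e}$, and let $\bar\ell_{ij}\in\bar V$ be the class of $\ell_{ij}$ in the summand with $e=w_{ij}$. Then $(\bar V,\bar\ell_{ij})$ is an $(r,d,n)$-configuration.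
\end{lemma}

\begin{proof}
We have $G_{\ge e}=V$ for $e\ll0$ and $G_{\ge e}=0$ for $e\gg0$, so $\dim\bar V=n$. The quotient $G_{\ge e}/G_{>e}$ is spanned by the classes $\bar\ell_{ij}$ with $w_{ij}=e$, so the $\bar\ell_{ij}$ span $\bar V$. They are nonzero by (b).

Choose subspaces $C_e$ with $G_{\ge e}=C_e\oplus G_{>e}$. Then $G_{\ge e}=\bigoplus_{e'\ge e}C_{e'}$, and the isomorphisms $C_e\to G_{\ge e}/G_{>e}$ identify $V=\bigoplus_eC_e$ with $\bar V$. Grade $\operatorname{Sym}V$ by giving $C_e$ weight $e$. Write $\ell_{ij}=\sum_{e\ge w_{ij}}\ell_{ij}^{(e)}$ with $\ell_{ij}^{(e)}\in C_e$; the component with $e=w_{ij}$ is $\bar\ell_{ij}$. By (a), $T_i$ is $\prod_j\bar\ell_{ij}$, of weight $\omega$, plus terms of weight greater than $\omega$. The part of weight $\omega$ of $\sum_iT_i=0$ is $\sum_i\prod_j\bar\ell_{ij}=0$.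
\end{proof}

We call $(\bar V,\bar\ell_{ij})$ an \emph{elementary degeneration} of $(V,\ell_{ij})$.

\begin{remark}
The name has a geometric meaning, which we do not use. Put $\ell_{ij}(t)=\sum_et^{\,e-w_{ij}}\ell_{ij}^{(e)}$, a polynomial in $t$ with $\ell_{ij}(1)=\ell_{ij}$ and $\ell_{ij}(0)=\bar\ell_{ij}$. For $t\ne0$ the forms $\ell_{ij}(t)$ define the plane obtained from the given one by multiplying the coordinate $x_{ij}$ by $t^{-w_{ij}}$. Condition (a) says that this rescaling preserves $X_{r,d}$, and (b) says that the limit plane at $t=0$ lies in no coordinate hyperplane.
\end{remark}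

To measure progress along a chain of degenerations we count direct summands.

\begin{definition}
A \emph{block decomposition} of a configuration $(V,\ell_{ij})$ is a decomposition $V=V_1\oplus\dots\oplus V_\kappa$ into nonzero subspaces, the \emph{blocks}, such that every form $\ell_{ij}$ lies in one of the blocks. The \emph{multidegree} of row $i$ is $\mu_i=(\mu_{i1},\dots,\mu_{i\kappa})$, where $\mu_{ib}=\#\{j:\ell_{ij}\in V_b\}$.
\end{definition}

Every configuration has the trivial decomposition with $\kappa=1$. Since the forms span $V$, each block is spanned by the forms that lie in it; in particular it contains a form. For a sum of two-row stars, the coordinate lines are blocks, and two rows have the same multidegree exactly when they belong to the same star.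

\begin{lemma}\label{lem:refine}
Let $V=\bigoplus_{b=1}^\kappa V_b$ be a block decomposition and let $w$ be weights as in Lemma~\ref{lem:deg}. For each $b$ let $E_b$ be the set of values of $w$ on the forms in $V_b$. Then the degeneration $(\bar V,\bar\ell_{ij})$ has a block decomposition with $\sum_b|E_b|$ blocks.
\end{lemma}

\begin{proof}
The space $G_{\ge e}$ is the direct sum over $b$ of the spans of the forms $\ell_{ij}\in V_b$ with $w_{ij}\ge e$, and the $b$-th of these spans is $G_{\ge e}\cap V_b$. Hence
\[
\bar V=\bigoplus_{b,e}\,(G_{\ge e}\cap V_b)/(G_{>e}\cap V_b).
\]
The summand with index $(b,e)$ is spanned by the classes $\bar\ell_{ij}$ with $\ell_{ij}\in V_b$ and $w_{ij}=e$. These classes are nonzero, so the summand is nonzero exactly when $e\in E_b$. Every $\bar\ell_{ij}$ lies in one summand.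
\end{proof}

The next lemma says what many blocks are good for.

\begin{lemma}\label{lem:groups}
Suppose that an $(r,d,n)$-configuration has a block decomposition with $\kappa>d$ blocks. Then $\{1,\dots,r\}$ is a disjoint union of at least two subsets $I$, called \emph{groups}, such that for each group $|I|\ge2$ and the rows $i\in I$ form an $(|I|,d,n_I)$-configuration in $V_I=\operatorname{span}\{\ell_{ij}:i\in I\}$, where $n_I=\dim V_I$. Moreover $n\le\sum_In_I$.
\end{lemma}

\begin{proof}
Suppose first that all rows have the same multidegree $(\mu_1,\dots,\mu_\kappa)$. Each block contains a form of some row, so $\mu_b\ge1$ for all $b$, and $\kappa\le\sum_b\mu_b=d$. This contradicts the hypothesis, so at least two multidegrees occur. Put rows with the same multidegree in the same group. The ring $\operatorname{Sym}V$ is graded by $\mathbb{Z}^\kappa$, with $V_b$ in degree the $b$-th unit vector, and $T_i$ is homogeneous of degree $\mu_i$. The homogeneous parts of $\sum_iT_i=0$ are the identities $\sum_{i\in I}T_i=0$; they hold in the subring $\operatorname{Sym}V_I$. Since each $T_i$ is nonzero, $|I|\ge2$. Finally $V=\sum_IV_I$ gives $n\le\sum_In_I$.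
\end{proof}

\section{Weights from valuations}\label{sec:val}

We need weights that satisfy (a) and (b) and are not constant on some block. Condition (a) is linear, but (b) depends on all linear relations among the forms, about which we know nothing. Valuations respect these relations automatically.

Let $Y$ be an irreducible variety over $\mathbb{K}$ with function field $\mathbb{K}(Y)$. By a \emph{valuation} of $\mathbb{K}(Y)$ we mean a map $v\colon\mathbb{K}(Y)^*\to\mathbb{Z}$, extended by $v(0)=\infty$, with
\[
v(fg)=v(f)+v(g),\qquad v(f+g)\ge\min\{v(f),v(g)\},\qquad v(\mathbb{K}^*)=0 .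
\]
If $v(f_\nu)>e$ for all $\nu$, then $v(f)>e$ for every $\mathbb{K}$-linear combination $f$ of the $f_\nu$.

\begin{lemma}\label{lem:val}
If $f\in\mathbb{K}(Y)^*$ satisfies $v(f)=0$ for every valuation $v$, then $f\in\mathbb{K}^*$.
\end{lemma}

\begin{proof}
Let $\bar Y$ be a normal projective variety with function field $\mathbb{K}(Y)$, for instance the normalization of a projective closure of an affine open subset of $Y$. For each prime divisor $D\subset\bar Y$ the local ring at $D$ is a discrete valuation ring, and the order of vanishing along $D$ is a valuation in the above sense. On a normal variety, a rational function without poles along prime divisors is regular. So $f$ is regular on $\bar Y$, and a regular function on an irreducible projective variety over an algebraically closed field is constant.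
\end{proof}

\begin{proposition}\label{prop:more}
Let $(V,\ell_{ij})$ be an $(r,d,n)$-configuration with a block decomposition into $\kappa$ blocks. If $\kappa<n-r+2$, then some elementary degeneration of $(V,\ell_{ij})$ has a block decomposition with more than $\kappa$ blocks.
\end{proposition}

\begin{proof}
\emph{The variety $Y$.} Let $\Omega\subset V^*$ be the open set where all $\ell_{ij}$ are nonzero. It is an irreducible affine variety of dimension $n$. Fix $q_0\in\Omega$ and put $\gamma_i=T_i(q_0)/T_1(q_0)\in\mathbb{K}^*$ for $1\le i\le r$; then $\gamma_1=1$ and $\sum_i\gamma_i=0$. Let $Y$ be an irreducible component through $q_0$ of the closed subset of $\Omega$ defined by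
\[
T_i=\gamma_iT_1\qquad(2\le i\le r-1).
\]
By Krull's height theorem, every component of the zero set of $r-2$ regular functions on $\Omega$ has dimension at least $n-(r-2)$. Thus $\dim Y\ge n-r+2$. The equation for $i=r$ comes for free: on $Y$,
\[
T_r=-\sum_{i<r}T_i=-\Bigl(\sum_{i<r}\gamma_i\Bigr)T_1=\gamma_rT_1 .
\]
The restrictions $\ell_{ij}|_Y$ are nonzero since $Y\subset\Omega$, and they generate the field $\mathbb{K}(Y)$ since the $\ell_{ij}$ span $V$.

\emph{Every valuation gives a degeneration.} Let $v$ be a valuation of $\mathbb{K}(Y)$ and put $w_{ij}=v(\ell_{ij}|_Y)\in\mathbb{Z}$. Then $\sum_jw_{ij}=v(T_i|_Y)=v(\gamma_iT_1|_Y)=v(T_1|_Y)$, which is (a). An element of $G_{>e}$ is a linear combination of forms of weight greater than $e$, so its restriction to $Y$ has valuation greater than $e$. As $v(\ell_{ij}|_Y)=w_{ij}$, the form $\ell_{ij}$ is not in $G_{>w_{ij}}$, which is (b). If $w$ takes two different values on the forms of some block, Lemma~\ref{lem:refine} gives more than $\kappa$ blocks, and we are done.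

\emph{Some valuation is not constant on a block.} Suppose that for every $v$ the weights are constant on each block. Choose a form $f_b\in V_b$ for each $b$. If $\ell_{ij}\in V_b$, then $v(\ell_{ij}|_Y/f_b|_Y)=0$ for all $v$, so $\ell_{ij}|_Y$ is a constant multiple of $f_b|_Y$ by Lemma~\ref{lem:val}. Therefore $\mathbb{K}(Y)$ is generated by the $\kappa$ elements $f_1|_Y,\dots,f_\kappa|_Y$, and $\dim Y$, the transcendence degree of $\mathbb{K}(Y)$, is at most $\kappa$. This gives $n-r+2\le\kappa$, contrary to the hypothesis.
\end{proof}

\begin{remark}
The bound in Proposition~\ref{prop:more} cannot be improved. The star of Example~\ref{ex:star} has the $d=n-r+2$ blocks $\mathbb{K}z_1,\dots,\mathbb{K}z_{d-1},\operatorname{span}(a_i)$. It has no decomposition with more blocks: the relation $\sum_ia_i=0$ holds block by block, and any $r-1$ of the $a_i$ are independent, so all $a_i$ lie in one block. Nor does degeneration help. By (b), equal forms have equal weights, so each $z_j$ has the same weight in all rows; by (a), all $a_i$ then have the same weight. The weights are constant on blocks, and the degeneration is the star again.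
\end{remark}

\begin{corollary}\label{cor:split}
Let $(V,\ell_{ij})$ be an $(r,d,n)$-configuration with $n>r+d-2$. Then a finite chain of elementary degenerations leads from it to an $(r,d,n)$-configuration whose rows decompose into groups as in Lemma~\ref{lem:groups}.
\end{corollary}

\begin{proof}
Start with the trivial block decomposition and apply Proposition~\ref{prop:more} as long as the number $\kappa$ of blocks is less than $n-r+2$. Each step preserves $r,d,n$ and increases $\kappa$. After finitely many steps $\kappa\ge n-r+2>d$, and Lemma~\ref{lem:groups} applies.
\end{proof}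

\section{The upper bound}\label{sec:bound}

\begin{proof}[Proof of Theorems~\ref{thm:conf} and~\ref{thm:main}]
By Lemma~\ref{lem:exist} it suffices to show that every $(r,d,n)$-configuration has $n\le B(r,d)$. We use induction on $r\ge2$, assuming the bound for all numbers of rows between $2$ and $r-1$. If $n\le r+d-2$, then $n\le r+\lfloor r/2\rfloor(d-2)$ because $\lfloor r/2\rfloor\ge1$ and $d\ge2$. Otherwise Corollary~\ref{cor:split} gives a partition of the $r$ rows into at least two groups $I$ with $2\le|I|<r$, together with $(|I|,d,n_I)$-configurations, and by induction
\begin{equation}\label{eq:chain}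
n\le\sum_In_I\le\sum_IB(|I|,d)=r+(d-2)\sum_I\lfloor|I|/2\rfloor\le r+(d-2)\lfloor r/2\rfloor .
\end{equation}
For $r=2,3$ no such partition exists, so the second case does not occur and the induction starts. This proves Theorem~\ref{thm:conf}. By Section~\ref{sec:conf}, a $k$-plane in $X_{r,d}$ without a $1$-splitting exists if and only if $k+1\le B(r,d)$, which is Theorem~\ref{thm:main}.
\end{proof}

The characteristic of $\mathbb{K}$ played no role. The hypothesis $d\ge2$ entered through the sign of $d-2$, and it is needed: for $d=1$ the relation $a_1+\dots+a_r=0$ involves $r-1$ independent variables, more than $r-\lfloor r/2\rfloor$ when $r\ge4$.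

\begin{remark}
The bound $n\le B(r,d)$ holds for configurations over any field. Extend scalars to the algebraic closure: nonzero forms stay nonzero, the dimension of their span is unchanged, and the identity persists.
\end{remark}

\section{Extremal configurations for even $r$}\label{sec:pairs}

From now on $r$ is even and $n=rd/2=B(r,d)$. When $n$ is this large, \eqref{eq:chain} is a chain of equalities, and this determines the configuration at the end of the chain of degenerations. The new difficulty is to return from the end of the chain to its beginning.

A \emph{type} is a datum $\tau=(\mathcal{M},(\sigma_p)_{p\in\mathcal{M}})$ consisting of a perfect matching $\mathcal{M}$ of the rows and permutations $\sigma_p\in S_d$. There are $(r-1)!!\,(d!)^{r/2}$ types. A type arranges the $rd$ positions $(i,j)$ into $n$ couples, as follows. For $p\in\mathcal{M}$ let $J_p=\{(p,j):1\le j\le d\}$, and let $J=\bigcup_pJ_p$, a set with $n$ elements. Given an $(r,d,n)$-configuration and an index $s=(p,j)$ with $p=\{i<i'\}$, put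
\[
y_s=\ell_{ij},\qquad z_s=\ell_{i'\sigma_p(j)} .
\]
Then $T_i=\prod_{s\in J_p}y_s$ and $T_{i'}=\prod_{s\in J_p}z_s$. The configuration is of \emph{pair type}, more precisely of type $\tau$, if there are $c_s\in\mathbb{K}^*$ with
\[
z_s=c_sy_s\quad(s\in J),\qquad\prod_{s\in J_p}c_s=-1\quad(p\in\mathcal{M}).
\]
In this case the $n$ forms $y_s$ span $V$, so they are a basis.

Configurations of pair type correspond to the planes \eqref{eq:pairplane}. Indeed, the $n$ equations \eqref{eq:pairplane} define an $n$-dimensional subspace of $\mathbb{K}^{rd}$ on which the coordinates $x_{ij}$ with $i=\min p$ are free. On it no coordinate vanishes identically, and the two products of each pair $p$ cancel; its configuration is of pair type. Conversely, the plane of a configuration of pair type satisfies \eqref{eq:pairplane} and has the same dimension as the solution space. The first statement of Theorem~\ref{thm:extremal} is thus the following.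

\begin{proposition}\label{prop:pair}
Let $r$ be even and $d\ge3$. Every $(r,d,rd/2)$-configuration is of pair type.
\end{proposition}

If we perturb a configuration of pair type to $z_s=c_s(y_s+h_s)$, the identity $\sum_iT_i=0$ becomes
\begin{equation}\label{eq:perturbed}
\sum_{p\in\mathcal{M}}\Bigl(\,\prod_{s\in J_p}y_s-\prod_{s\in J_p}(y_s+h_s)\Bigr)=0 .
\end{equation}
The part of the left side that is linear in the $h_s$ is $-\sum_sh_sQ_s$, where
\[
Q_s=\prod_{s'\in J_p\setminus\{s\}}y_{s'}\qquad(s\in J_p).
\]
The next lemma solves the linearized equation. It will be used twice.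

\begin{lemma}\label{lem:linear}
Let $d\ge3$, let the $y_s$ $(s\in J)$ be independent variables, and let $h_s=\sum_{t\in J}a_{st}y_t$ with $a_{st}\in\mathbb{K}$. Then $\sum_{s\in J}h_sQ_s=0$ if and only if $a_{st}=0$ for all $s\ne t$ and $\sum_{s\in J_p}a_{ss}=0$ for all $p\in\mathcal{M}$.
\end{lemma}

\begin{proof}
Put $\Pi_p=\prod_{s\in J_p}y_s$, so that $y_sQ_s=\Pi_p$ for $s\in J_p$. Then
\[
\sum_sh_sQ_s=\sum_{s\ne t}a_{st}\,y_tQ_s+\sum_p\Bigl(\sum_{s\in J_p}a_{ss}\Bigr)\Pi_p ,
\]
and it suffices to show that the monomials $y_tQ_s$ $(s\ne t)$ and $\Pi_p$ are pairwise distinct. Let $s\in J_p$ and $t\ne s$. Of the $d$ factors of $y_tQ_s$, at least $d-1\ge2$ have index in $J_p$ and at most one does not. So $p$ is the only pair that accounts for two or more factors, and the monomial determines $p$. Next, $s$ is the only index in $J_p$ whose variable does not occur, so the monomial determines $s$; dividing by $Q_s$ determines $t$. The monomial $\Pi_{p'}$ has all its factors in $J_{p'}$, so the $\Pi_{p'}$ are distinct, and $y_tQ_s=\Pi_{p'}$ would force $p'=p$; but $y_s$ divides $\Pi_p$ and does not divide $y_tQ_s$.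
\end{proof}

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $d\ge3$. If an elementary degeneration of an $(r,d,rd/2)$-configuration $(V,\ell_{ij})$ is of pair type, then $(V,\ell_{ij})$ is of pair type.
\end{lemma}

\begin{proof}
Let $\tau$ be a type of the degeneration, label the forms of $(V,\ell_{ij})$ as $y_s,z_s$ according to $\tau$, and use the notation of Lemma~\ref{lem:deg}. Then $\bar z_s=c_s\bar y_s$ with $\prod_{s\in J_p}c_s=-1$. The nonzero classes $\bar y_s$ and $\bar z_s$ are proportional, so they lie in the same summand of $\bar V$; thus $y_s$ and $z_s$ have the same weight $w_s$. The $\bar y_s$ form a basis of $\bar V$, and each lies in one summand, so those with $w_s=e$ form a basis of $G_{\ge e}/G_{>e}$. By descending induction on $e$, the $y_t$ with $w_t\ge e$ form a basis of $G_{\ge e}$. In particular the $y_t$ form a basis of $V$. Since $z_s-c_sy_s\in G_{>w_s}$, we can write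
\[
z_s=c_s(y_s+h_s),\qquad h_s=\sum_{\delta\ge1}h_s^{(\delta)},\qquad h_s^{(\delta)}\in\operatorname{span}\{y_t:w_t=w_s+\delta\},
\]
and \eqref{eq:perturbed} holds.

Suppose that some $h_s$ is nonzero, and let $\delta\ge1$ be minimal such that $h_s^{(\delta)}\ne0$ for some $s$. Grade $\operatorname{Sym}V$ by giving $y_t$ weight $w_t$. By (a), $\prod_{s\in J_p}y_s$ has weight $\omega$ for every $p$. Expand \eqref{eq:perturbed}. A term in which a single $y_s$ is replaced by $h_s^{(\delta')}$ has weight $\omega+\delta'$, and a term with two or more replacements has weight at least $\omega+2\delta$. So the part of weight $\omega+\delta$ is $-\sum_sh_s^{(\delta)}Q_s=0$. The form $h_s^{(\delta)}$ involves only variables $y_t$ with $w_t\ne w_s$, hence with $t\ne s$. By Lemma~\ref{lem:linear} all its coefficients vanish, a contradiction. Therefore $z_s=c_sy_s$ for all $s$.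
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pair}]
Induction on even $r$. For $r=2$, unique factorization applied to $T_2=-T_1$ gives $\sigma\in S_d$ and $c_j\in\mathbb{K}^*$ with $\ell_{2\sigma(j)}=c_j\ell_{1j}$; then $T_2=(\prod_jc_j)T_1$, so $\prod_jc_j=-1$.

Let $r\ge4$. Then
\[
\frac{rd}2-(r+d-2)=\frac{(r-2)(d-2)}2>0,
\]
so Corollary~\ref{cor:split} applies. Consider the last configuration of the chain and its groups $I$. In \eqref{eq:chain} both ends equal $rd/2$, so all inequalities are equalities. Since $d-2>0$, the last one gives $\sum_I\lfloor|I|/2\rfloor=r/2=\sum_I|I|/2$, so every $|I|$ is even. Since $n_I\le B(|I|,d)$ for each $I$ and the sums agree, $n_I=B(|I|,d)=|I|d/2$. By induction each group is of pair type. Taking the union of the matchings, we see that the last configuration is of pair type. Lemma~\ref{lem:rigid}, applied backwards along the chain, shows that the first one is of pair type.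
\end{proof}

\begin{example}[The case $d=2$]
The hypothesis $d\ge3$ cannot be dropped. The identity
\[
u_1(u_2+u_3)+u_2(-u_1)+u_3(u_4-u_1)+u_4(-u_3)=0
\]
in four variables is a $(4,2,4)$-configuration. It is not of pair type, because $u_2+u_3$ is proportional to no other form. Give weight $1$ to $\pm u_1,\pm u_3$ and weight $0$ to the other four forms. Each row has total weight $1$, and no form of weight $0$ lies in $G_{>0}=\operatorname{span}(u_1,u_3)$. The degeneration is $u_1u_2+u_2(-u_1)+u_3u_4+u_4(-u_3)=0$, which is of pair type. So Proposition~\ref{prop:pair} and Lemma~\ref{lem:rigid} both fail for $d=2$. The cause is the cancellation of the two terms $\pm u_1u_3$, which come from different pairs; Lemma~\ref{lem:linear} excludes this for $d\ge3$.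
\end{example}

\section{The scheme of extremal planes}\label{sec:scheme}

Keep $r$ even, $d\ge3$, $n=rd/2$, and put $k=n-1$, $\mathbf{F}=\mathbf{F}_k(X_{r,d})$ and $D=\frac r2(d-1)$. Lying in a given hyperplane is a closed condition on planes, so the planes that lie in no coordinate hyperplane form an open subscheme $U\subset\mathbf{F}$. We construct a torus $Z_\tau\subset U$ for each type $\tau$ and show, by computing tangent spaces, that it is open in $\mathbf{F}$.

\subsection*{Charts}
Fix a type $\tau$, and now let $y_s=x_{ij}$ and $z_s=x_{i'\sigma_p(j)}$ denote the coordinates of $\mathbb{K}^{rd}$, labeled by $\tau$. The $n$-dimensional subspaces that project isomorphically to the coordinates $(y_s)$ are the graphs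
\[
z_s=\sum_{t\in J}A_{st}\,y_t\qquad(s\in J).
\]
They form an open chart of the Grassmannian, an affine space with coordinates $A_{st}$. The Fano scheme is the closed subscheme of the Grassmannian along which the equation of $X_{r,d}$ vanishes on the universal plane. In the chart it is defined by the coefficients, with respect to the variables $y_t$, of
\[
\Phi(A;y)=\sum_{p\in\mathcal{M}}\Bigl(\,\prod_{s\in J_p}y_s+\prod_{s\in J_p}\sum_{t\in J}A_{st}y_t\Bigr).
\]

\subsection*{The tori}
Let $Z_\tau$ be the closed subscheme of the chart defined by $A_{st}=0$ for $s\ne t$ and $\prod_{s\in J_p}A_{ss}=-1$ for all $p$. Modulo these equations $\Phi=0$, so $Z_\tau$ is a closed subscheme of the part of $\mathbf{F}$ in the chart. Its closed points are the planes \eqref{eq:pairplane} of type $\tau$. For each $p$, the equation $\prod_{s\in J_p}A_{ss}=-1$ makes $d-1$ of the entries invertible and determines the last one, so it defines a scheme isomorphic to a torus of dimension $d-1$. Hence $Z_\tau$ is isomorphic to a torus of dimension $D$.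

By Proposition~\ref{prop:pair}, every closed point of $U$ lies in some $Z_\tau$. It lies in only one. For a plane of type $\tau$ the restrictions of the $y_s$ are a basis and $z_s$ is proportional to $y_s$, so proportionality divides the $rd$ restricted coordinates into the $n$ classes $\{y_s,z_s\}$. These classes depend only on the plane. They determine which rows are matched and, for matched rows $i<i'$, which position of row $i'$ goes with each position of row $i$. So they determine $\tau$.

\subsection*{Tangent spaces}
Let $L\in Z_\tau$ be the closed point $A=\operatorname{diag}(c_s)$. A tangent vector to $\mathbf{F}$ at $L$ is a point of $\mathbf{F}$ with values in $\mathbb{K}[\epsilon]/(\epsilon^2)$ that reduces to $L$. As the $c_s$ are nonzero, a tangent vector to the chart can be written uniquely as $z_s=c_s(y_s+\epsilon h_s)$ with $h_s=\sum_ta_{st}y_t$. Substituting into $\Phi$ gives the left side of \eqref{eq:perturbed} with $\epsilon h_s$ in place of $h_s$, which is $-\epsilon\sum_sh_sQ_s$ because $\epsilon^2=0$. By Lemma~\ref{lem:linear} this vanishes if and only if $(a_{st})$ is diagonal and $\sum_{s\in J_p}a_{ss}=0$ for each $p$. The tangent space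 therefore has dimension $n-\frac r2=D$.

\begin{proof}[Proof of Theorem~\ref{thm:extremal}]
The first statement is Proposition~\ref{prop:pair}. For the second, let $L$ be a closed point of $Z_\tau$, let $R$ be the local ring of $\mathbf{F}$ at $L$, and let $\mathfrak{a}\subset R$ be the ideal of $Z_\tau$. Then $\dim R\ge\dim R/\mathfrak{a}=D$, while the tangent space at $L$ has dimension $D$. A noetherian local ring whose dimension is at least its embedding dimension is regular, so $R$ is regular of dimension $D$, and in particular a domain. If $\mathfrak{a}\ne0$, every chain of primes containing $\mathfrak{a}$ could be extended by the prime $(0)$, giving $\dim R/\mathfrak{a}<D$. So $\mathfrak{a}=0$. The ideal sheaf of $Z_\tau$ is finitely generated, so it vanishes in a neighborhood of $L$, and there $Z_\tau$ coincides with $\mathbf{F}$. Hence $Z_\tau$ is an open subscheme of $\mathbf{F}$.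

In a scheme of finite type over $\mathbb{K}$, an open subset is determined by its closed points. The open subschemes $Z_\tau$ have pairwise no closed point in common, and their closed points are exactly those of $U$. Therefore $U$ is the disjoint union of the $Z_\tau$ as schemes. It is a disjoint union of $(r-1)!!\,(d!)^{r/2}$ tori of dimension $D=\frac r2(d-1)$, and in particular it is smooth.
\end{proof}

\begin{thebibliography}{9}

\bibitem{IS}
Nathan Ilten and Hendrik S\"u{\ss},
\emph{Fano Schemes for Generic Sums of Products of Linear Forms},
arXiv:1610.06770 (2016).

\end{thebibliography}
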